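
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Distance characteristic polynomials of block graphs:\\ unimodality and the location of the peak}


\begin{abstract}
Let $G$ be a block graph on $n$ vertices with distance matrix $D$. We show that the sign-normalized coefficients of $x^0,\dots,x^{n-2}$ in $\det(D-xI)$ form a positive, strictly log-concave sequence, and that each of its peaks lies between $\lfloor n/3\rfloor$ and $\lfloor (n-1)/2\rfloor$. Both bounds are attained for every $n\ge 2$, by the star and by the complete graph. This answers affirmatively a question of Abiad, Brimkov, Hayat, Khramova and Koolen. The main ingredient is the sharp inequality $\operatorname{tr}(I-D)^{-1}\ge \frac n3-\frac{2}{3(n-2)}$ for $n\ge4$. It is obtained by expressing the trace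 through the variances of a quadratic form that splits over the blocks of $G$, and by eliminating variables block by block.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the answer}

Let $G$ be a connected graph on $n\ge2$ vertices with distance matrix $D=D(G)$; the entry $D_{uv}=d(u,v)$ is the length of a shortest path between $u$ and $v$. Let $c_k(G)$ be the coefficient of $x^k$ in $\det(D-xI)$. Since $\operatorname{tr}D=0$, we have $c_{n-1}(G)=0$. We study the sequence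
\begin{equation}\label{eq:seq}
a_k=(-1)^{n-1}c_k(G),\qquad k=0,1,\dots,n-2 .
\end{equation}
The sign is natural: for the graphs considered here $D$ has one positive and $n-1$ negative eigenvalues, so $(-1)^{n-1}\det D>0$.

A real sequence $a_0,\dots,a_m$ is \emph{unimodal} if there is an index $p$, called a \emph{peak}, such that $a_{i-1}\le a_i$ for $i\le p$ and $a_i\ge a_{i+1}$ for $i\ge p$. A \emph{block graph} is a connected graph in which every block (maximal 2-connected subgraph, or bridge) is a complete graph. Trees, whose blocks are edges, and complete graphs, which have a single block, are the two extreme examples.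

For a tree $T$ on $n$ vertices, Graham and Lov\'asz conjectured that the numbers $(-1)^{n-1}c_k(T)/2^{n-k-2}$, $0\le k\le n-2$, form a unimodal sequence with maximum at $\lfloor n/2\rfloor$. Collins showed that for paths this sequence is unimodal with maximum at about $(1-\frac1{\sqrt5})n$, and the conjecture was then reformulated with a peak between $\lfloor n/2\rfloor$ and $\lceil(1-\frac1{\sqrt5})n\rceil$; see \cite{ABHKK}. For block graphs, \cite{ABHKK} asks the following about the sequence \eqref{eq:seq} itself.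

\medskip
\noindent\textbf{Question.} \emph{Is the sequence \eqref{eq:seq}, for every block graph on $n\ge 2$ vertices, unimodal with a peak $p$ satisfying $\lfloor n/3\rfloor\le p\le\lfloor n/2\rfloor$?}
\medskip

\begin{theorem}\label{thm:main}
Let $G$ be a block graph on $n\ge2$ vertices. The sequence $a_0,\dots,a_{n-2}$ is positive and strictly log-concave, hence unimodal, and each of its peaks $p$ satisfies
\[
\lfloor n/3\rfloor\le p\le\lfloor (n-1)/2\rfloor .
\]
In particular the answer to the question is yes.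
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every $n\ge2$ the unique peak for the star $K_{1,n-1}$ is $\lfloor n/3\rfloor$, and the unique peak for the complete graph $K_n$ is $\lfloor (n-1)/2\rfloor$.
\end{theorem}

So $[\lfloor n/3\rfloor,\lfloor (n-1)/2\rfloor]$ is the optimal range valid for all block graphs on $n$ vertices. The lower bound rests on the following inequality.

\begin{theorem}\label{thm:trace}
Let $G$ be a block graph on $n\ge4$ vertices. Then
\[
\operatorname{tr}(I-D)^{-1}\ \ge\ \frac n3-\frac{2}{3(n-2)},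
\]
with equality if and only if $G=K_{1,n-1}$ or $G=K_4$.
\end{theorem}

\subsection{Why \texorpdfstring{}{}$n/3$ and $n/2$}

Put $A(x)=(-1)^{n-1}\det(D-xI)=\sum_{k}a_kx^k$ (so $a_{n-1}=0$ and $a_n=-1$). For the complete graph and the star,
\[
A(x)=(n-1-x)(1+x)^{n-1}\qquad\text{and}\qquad A(x)=(n-1+2(n-2)x-x^2)(2+x)^{n-2}.
\]
The coefficients of $(1+x)^{n-1}$ are, up to a constant factor, the probabilities of a binomial distribution with success probability $\frac12$, and those of $(2+x)^{n-2}$ belong to success probability $\frac13$. The remaining factors have bounded degree, so one expects peaks near $n/2$ and $n/3$.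

In general we shall see that
\[
A(x)=(R-x)\prod_{i=1}^{n-1}(x+\lambda_i),\qquad R,\lambda_i>0,
\]
and the factor $x+\lambda_i$ is a biased coin with success probability $\theta_i=1/(1+\lambda_i)$. For $n\ge3$ we have $R>1$, and the barycenter of the coefficients is
\[
\frac{\sum_k ka_k}{\sum_k a_k}=\frac{A'(1)}{A(1)}=\sum_i\frac1{1+\lambda_i}-\frac1{R-1}=\operatorname{tr}(I-D)^{-1}.
\]
Hence one guesses that the peak is close to $\operatorname{tr}(I-D)^{-1}$ and that the star makes this number smallest. Theorem~\ref{thm:trace} confirms the second guess. Closeness of peak and barycenter needs care, because when $3\mid n$ there is no rounding to help: the barycenter of the star is slightly \emph{below} $n/3$, while its peak is not.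

\subsection{Plan}

Section~\ref{sec:inverse} computes $D^{-1}$. This yields the signs of the eigenvalues and the inequality $\sum 1/\lambda_i\le n-1$, from which log-concavity and the upper bound follow quickly (Section~\ref{sec:upper}). Section~\ref{sec:criterion} gives a criterion for $a_l>a_{l-1}$ in terms of $\sum\theta_i$ and $R$. Section~\ref{sec:variances} turns the trace into a sum of local quantities, with the star as a worked example. Sections~\ref{sec:local} and~\ref{sec:trace} bound these quantities and prove Theorem~\ref{thm:trace}, together with the stronger bounds that the case $3\mid n$ requires. Sections~\ref{sec:lower} and~\ref{sec:sharp} finish the proofs of Theorems~\ref{thm:main} and~\ref{thm:sharp}.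

We use one elementary remark repeatedly. For $s>0$ and $c,d>0$,
\begin{equation}\label{eq:star}
s\mapsto\frac{a+bs}{c+ds}\ \text{ is increasing if } bc>ad,\ \text{in particular if } a\le0<b;\ \text{ decreasing if } bc<ad .
\end{equation}

\section{The inverse of the distance matrix}\label{sec:inverse}

Throughout, $G$ is a block graph on $n\ge 2$ vertices. Blocks are denoted by $B$, and from now on $p=p_B\ge2$ is the order of the block $B$. Two blocks share at most one vertex, and blocks are arranged in a tree-like way: the shortest path between two vertices is unique, and no two of its edges lie in the same block. Consequently, for a block $B$ and a vertex $w$ there is a unique vertex $g_B(w)$ of $B$ nearest to $w$, and $d(x,w)=d(g_B(w),w)+1$ for all other $x\in B$. This is where completeness of the blocks enters. Moreover,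
\begin{equation}\label{eq:oneblock}
\text{if }u\ne w,\text{ exactly one block } B\ni u \text{ has } g_B(w)\ne u ,
\end{equation}
namely the block containing the first edge of the path from $u$ to $w$. Counting the pairs $(B,u)$ with $u\in B$, $u\ne g_B(w)$, for a fixed $w$, gives $\sum_B(p_B-1)=n-1$.

Let $P_B$ be the map sending $x\in\mathbb R^n$ to the vector with entries $x_u-\mathrm{avg}_B(x)$ for $u\in B$ and $0$ elsewhere, where $\mathrm{avg}_B(x)$ is the average of $x$ over $B$. It is an orthogonal projection of rank $p-1$. Put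
\[
\mathcal L=\sum_BP_B,\qquad \beta_v=1-\sum_{B\ni v}\Bigl(1-\frac1{p_B}\Bigr),\qquad \Lambda=\sum_B\frac{p_B-1}{p_B}>0 .
\]
Then $\mathcal L\succeq0$, $\mathcal L\mathbf 1=0$, $\operatorname{tr}\mathcal L=n-1$, and $\mathbf 1^T\beta=n-\sum_B(p_B-1)=1$.

\begin{lemma}\label{lem:identities}
$\mathcal LD=\beta\mathbf 1^T-I$ and $D\beta=\Lambda\mathbf 1$.
\end{lemma}

\begin{proof}
We have $(\mathcal LD)_{uw}=\sum_{B\ni u}\bigl[d(u,w)-\mathrm{avg}_{x\in B}d(x,w)\bigr]$. With $g=g_B(w)$ the average is $d(g,w)+1-\frac1p$, so the summand is $-(1-\frac1p)$ if $u=g$ and $\frac1p=1-(1-\frac1p)$ if $u\ne g$. If $u=w$, then $u=g$ for all $B\ni u$ and the sum is $\beta_u-1$. If $u\ne w$, then by \eqref{eq:oneblock} exactly one block has $u\ne g$, and the sum is $\beta_u$.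

For the second identity fix $v$ and let $\delta_B$ be the distance from $v$ to $B$. By \eqref{eq:oneblock}, each $u\ne v$ lies in exactly one block in which it is not the vertex nearest to $v$, so $\sum_ud(u,v)=\sum_B(p-1)(\delta_B+1)$. Also
\[
\sum_ud(u,v)\sum_{B\ni u}\Bigl(1-\frac1p\Bigr)=\sum_B\Bigl(1-\frac1p\Bigr)\bigl(p\delta_B+p-1\bigr)=\sum_B\Bigl[(p-1)\delta_B+\frac{(p-1)^2}p\Bigr].
\]
The difference, which is $(D\beta)_v$, equals $\sum_B\bigl[(p-1)-\frac{(p-1)^2}{p}\bigr]=\Lambda$.
\end{proof}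

\begin{proposition}\label{prop:spectrum}
Let $M=\mathcal L-\beta\beta^T/\Lambda$. Then $M=-D^{-1}$. The matrix $D$ has exactly one positive eigenvalue $R$, its spectral radius, and $n-1$ negative eigenvalues $-\lambda_1,\dots,-\lambda_{n-1}$. With $\nu_i=1/\lambda_i$,
\begin{equation}\label{eq:nu}
\sum_{i=1}^{n-1}\nu_i\le n-1 .
\end{equation}
Moreover $\frac1n\mathbf 1^TD\mathbf 1\le R\le$ the largest row sum of $D$; in particular $R\ge n-1$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:identities}, $\beta^TD=\Lambda\mathbf 1^T$ and $MD=\beta\mathbf 1^T-I-\beta\mathbf 1^T=-I$. Since $\mathcal L\succeq0$, $M$ has at most one negative eigenvalue, and it has one because $\mathbf 1^TM\mathbf 1=-1/\Lambda<0$. It is invertible, so its other $n-1$ eigenvalues are positive. Hence $D=-M^{-1}$ has exactly one positive eigenvalue, which by Perron--Frobenius is the spectral radius $R$. The eigenvalues of $M$ are the $\nu_i$ and $-1/R$. By Weyl's inequalities the $i$-th largest eigenvalue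 of $M$ is at most that of $\mathcal L$. Summing over the $n-1$ largest, and using that the smallest eigenvalue of $\mathcal L$ is $0$, gives $\sum\nu_i\le\operatorname{tr}\mathcal L=n-1$. The bounds on $R$ are the Rayleigh quotient of $\mathbf 1$ and the row-sum bound; off-diagonal entries of $D$ are at least $1$.
\end{proof}

\begin{remark}
Completeness of the blocks cannot simply be dropped. The $4$-cycle has distance eigenvalues $4,0,-2,-2$, so $D$ is singular and $a_0=0$: positivity already fails.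
\end{remark}

\section{Log-concavity and the upper bound}\label{sec:upper}

By Proposition~\ref{prop:spectrum}, $A(x)=(R-x)\prod_{i=1}^{n-1}(x+\lambda_i)$. Put
\[
\theta_i=\frac1{1+\lambda_i}=\frac{\nu_i}{1+\nu_i}\in(0,1),\qquad \mu=\sum_i\theta_i,\qquad \prod_{i=1}^{n-1}(1-\theta_i+\theta_ix)=\sum_kq_kx^k,
\]
with $q_k=0$ for $k<0$ and $k\ge n$. We have $x+\lambda_i=\theta_i^{-1}(1-\theta_i+\theta_ix)$. Hence, up to a positive constant factor common to all $k$,
\begin{equation}\label{eq:ak}
a_k=Rq_k-q_{k-1}.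
\end{equation}
Such a factor affects neither the signs nor the ratios of the $a_k$, which are all that matters below, and we suppress it whenever \eqref{eq:ak} is used. Since $1-\theta_i+\theta_ix=(1-\theta_i)(1+\nu_ix)$, we have $q_k/q_{k-1}=e_k(\nu)/e_{k-1}(\nu)$, where $e_k$ is the $k$-th elementary symmetric function. For $n\ge3$ we have $R\ge2$, and
\begin{equation}\label{eq:E}
E:=\operatorname{tr}(I-D)^{-1}=\mu-\frac1{R-1}.
\end{equation}

Recall Newton's inequalities: if $\sum_{k=0}^Nc_kx^k$ has degree $N$ and only real zeros, then $c_k^2\ge c_{k-1}c_{k+1}(1+\frac1k)(1+\frac1{N-k})$ for $1\le k\le N-1$; equivalently, the numbers $w_k=c_k/\binom Nk$ satisfy $w_k^2\ge w_{k-1}w_{k+1}$.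

\begin{proposition}\label{prop:upper}
The sequence $a_0,\dots,a_{n-2}$ is positive and strictly log-concave, and each of its peaks is at most $\lfloor(n-1)/2\rfloor$.
\end{proposition}

\begin{proof}
The numbers $q_0,\dots,q_{n-1}$ are positive, so by Newton $q_{k-1}/q_k$ is strictly increasing for $0\le k\le n-1$. Its last value is $q_{n-2}/q_{n-1}=\sum\lambda_i=R$, because $\operatorname{tr}D=0$. Hence $a_k=q_k(R-q_{k-1}/q_k)>0$ for $0\le k\le n-2$. The polynomial $A$ has degree $n$ and only real zeros, so Newton's inequalities apply to it, and since the $a_k$ with $k\le n-2$ are positive, $a_k^2>a_{k-1}a_{k+1}$ for $1\le k\le n-3$.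

Let $n/2\le k\le n-2$. Then $a_k/a_{k-1}<q_k/q_{k-1}$, because by \eqref{eq:ak} this is equivalent to $q_kq_{k-2}<q_{k-1}^2$. With $w_k=e_k(\nu)/\binom{n-1}k$, Newton's inequalities give $w_k/w_{k-1}\le w_1/w_0$, so by \eqref{eq:nu}
\[
\frac{q_k}{q_{k-1}}=\frac{e_k(\nu)}{e_{k-1}(\nu)}\le\frac{n-k}{k}\cdot\frac{e_1(\nu)}{n-1}\le\frac{n-k}k\le1 .
\]
Thus $a_k<a_{k-1}$ for $n/2\le k\le n-2$. If $n\ge4$, then $\lceil n/2\rceil\le n-2$, and every peak is at most $\lceil n/2\rceil-1=\lfloor(n-1)/2\rfloor$. If $n=2,3$, then $\lfloor (n-1)/2\rfloor=n-2$ is the last index.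
\end{proof}

By strict log-concavity the ratios $a_k/a_{k-1}$ decrease strictly. Hence, for $1\le l\le n-2$,
\begin{equation}\label{eq:test}
\text{all peaks are }\ge l\quad\text{if and only if}\quad a_l>a_{l-1}.
\end{equation}
It remains to show that $a_l>a_{l-1}$ for $l=\lfloor n/3\rfloor\ge1$.

\section{A criterion for the lower bound}\label{sec:criterion}

By \eqref{eq:ak}, $a_l>a_{l-1}$ says that $R(q_l-q_{l-1})>q_{l-1}-q_{l-2}$. If the mean $\mu$ exceeds $l$, one expects $q_l>q_{l-1}$; we need a quantitative version with a gain, since the right side need not be small compared with $R(\mu-l)q_{l-1}$.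

Let $S=\sum X_i$ be a sum of independent Bernoulli variables with $P(X_i=1)=\theta_i\in(0,1)$, put $q_k=P(S=k)$ and $s^{(i)}_k=P(S-X_i=k)$. Conditioning on $X_i$, and computing the expectation of $S$ on the event $S=j$, we get
\begin{equation}\label{eq:bern}
q_j=(1-\theta_i)s^{(i)}_j+\theta_is^{(i)}_{j-1},\qquad jq_j=\sum_i\theta_is^{(i)}_{j-1}.
\end{equation}

\begin{lemma}\label{lem:bern}
Let $j\ge1$. For every such sum $S$ with mean $m=\sum\theta_i\ge j$ we have $jq_j\ge mq_{j-1}$.
\end{lemma}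

\begin{proof}
Induction on $j$. For $j=1$, $q_1=q_0\sum\frac{\theta_i}{1-\theta_i}\ge mq_0$. Let $j\ge2$. The sum $S-X_i$ has mean $m-\theta_i\ge j-1$, so by induction $(j-1)s^{(i)}_{j-1}\ge(m-\theta_i)s^{(i)}_{j-2}$ and thus $s^{(i)}_{j-1}\ge s^{(i)}_{j-2}$. By the first identity in \eqref{eq:bern} (for $q_{j-1}$), $s^{(i)}_{j-1}\ge q_{j-1}$; multiply by $\theta_i$, sum over $i$, and use the second identity.
\end{proof}

\begin{lemma}\label{lem:criterion}
Let $n\ge3$, $1\le l\le n-2$ and $\mu\ge l$. If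
\begin{equation}\label{eq:crit}
R\Bigl[\mu-l+\frac{\mu}{2(n-1)}\Bigr]\ge\frac{l(n-l)}{n-1},
\end{equation}
then $a_l>a_{l-1}$. In particular this holds if $\mu\ge l$ and $R\ge2(n-l)$.
\end{lemma}

\begin{proof}
\emph{Lower bound for $q_l-q_{l-1}$.} By \eqref{eq:bern}, $s^{(i)}_{l-1}=q_{l-1}+\theta_i(s^{(i)}_{l-1}-s^{(i)}_{l-2})$, so
\[
lq_l=\mu q_{l-1}+\sum_i\theta_i^2\bigl(s^{(i)}_{l-1}-s^{(i)}_{l-2}\bigr).
\]
The mean of $S-X_i$ is $\mu-\theta_i>l-1$. Lemma~\ref{lem:bern} with $j=l-1$ (for $l=1$ simply $s^{(i)}_{-1}=0$) gives $(\mu-\theta_i)s^{(i)}_{l-2}\le(l-1)s^{(i)}_{l-1}$, hence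
\[
s^{(i)}_{l-1}-s^{(i)}_{l-2}\ge s^{(i)}_{l-1}\frac{\mu-\theta_i-l+1}{\mu-\theta_i}\ge s^{(i)}_{l-1}\frac{1-\theta_i}{\mu-\theta_i}>q_{l-1}\frac{1-\theta_i}\mu ,
\]
where we used $\mu\ge l$ and that $s^{(i)}_{l-1}\ge s^{(i)}_{l-2}$ implies $s^{(i)}_{l-1}\ge q_{l-1}$. By Cauchy--Schwarz and \eqref{eq:nu},
\[
\sum_i\theta_i^2(1-\theta_i)\ge\frac{\mu^2}{\sum_i\frac1{1-\theta_i}}=\frac{\mu^2}{\sum_i(1+\nu_i)}\ge\frac{\mu^2}{2(n-1)} .
\]
Therefore $l(q_l-q_{l-1})>\bigl[\mu-l+\frac\mu{2(n-1)}\bigr]q_{l-1}$.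

\emph{Upper bound for $q_{l-1}-q_{l-2}$.} For $l\ge2$, \eqref{eq:bern} gives $(1-\theta_i)s^{(i)}_{l-2}\le q_{l-2}$ and
\[
(l-1)q_{l-1}=\sum_i\theta_is^{(i)}_{l-2}\le\sum_i\frac{\theta_i}{1-\theta_i}\,q_{l-2}=\sum_i\nu_i\,q_{l-2}\le(n-1)q_{l-2}.
\]
Hence, also for $l=1$, $q_{l-1}-q_{l-2}\le\frac{n-l}{n-1}q_{l-1}$.

With \eqref{eq:crit} we obtain $R(q_l-q_{l-1})>\frac{n-l}{n-1}q_{l-1}\ge q_{l-1}-q_{l-2}$, that is, $a_l>a_{l-1}$. Finally, if $R\ge2(n-l)$ and $\mu\ge l$, then already $\frac{R\mu}{2(n-1)}\ge\frac{l(n-l)}{n-1}$.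
\end{proof}

So we need lower bounds for $\mu=E+\frac1{R-1}$, and thus for the trace $E$.

\section{The trace in terms of variances}\label{sec:variances}

Let $n\ge3$. The eigenvalues $1+\nu_i$ and $1-\frac1R$ of $I+M$ are positive; put $K=(I+M)^{-1}$. From $I-D=I+M^{-1}=M^{-1}(I+M)$ we get $(I-D)^{-1}=(I+M)^{-1}M=I-K$. Hence
\begin{equation}\label{eq:eta}
\eta:=E-\frac n3=\sum_vg(v),\qquad g(v):=\frac23-K_{vv}.
\end{equation}

\subsection{A form that splits over the blocks}

The difficulty is that $I+M$ contains the term $-\beta\beta^T/\Lambda$, which couples all vertices. It becomes local if we introduce one extra real variable $t$. For $\varphi\in\mathbb R^n$ let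
\begin{equation}\label{eq:Psi}
\Psi(\varphi,t)=|\varphi|^2+\varphi^T\mathcal L\varphi+2t\,\beta^T\varphi+\Lambda t^2
=\varphi^T(I+M)\varphi+\Lambda\Bigl(t+\frac{\beta^T\varphi}\Lambda\Bigr)^2 .
\end{equation}
This form is positive definite. For a positive definite form $F(z)=z^THz$ we call $f^TH^{-1}h$ the covariance of the linear functions $f^Tz$ and $h^Tz$; variances are the case $f=h$. These notions do not depend on the choice of linear coordinates. We use three standard facts.
\begin{itemize}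
\item[(V1)] Minimizing $F$ over some of the variables gives a positive definite form in the others with the same (co)variances (Schur complement). We call it the \emph{marginal form} in these other variables.
\item[(V2)] If $F'\le F$ are positive definite, variances with respect to $F'$ are at least those with respect to $F$.
\item[(V3)] If $F(x,z)=(x-\xi(z))^TH_x(x-\xi(z))+F_0(z)$ with $\xi$ linear, then $\mathrm{Var}(x_j)=(H_x^{-1})_{jj}+\mathrm{Var}(\xi_j(z))$, since $x-\xi(z)$ and $z$ are uncorrelated.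
\end{itemize}
Minimizing \eqref{eq:Psi} over $t$ leaves $\varphi^T(I+M)\varphi$, so $\mathrm{Var}(\varphi_v)=K_{vv}$ for the form $\Psi$. A lower bound for $\eta$ thus amounts to upper bounds for variances, and by (V2) these follow from lower bounds for $\Psi$.

By the definitions of $\mathcal L,\beta,\Lambda$,
\[
\Psi=\sum_v(\varphi_v^2+2t\varphi_v)+\sum_B\Theta_B,\qquad \Theta_B=|P_B\varphi|^2-2t\Bigl(1-\frac1p\Bigr)\Phi_B+\Bigl(1-\frac1p\Bigr)t^2,\quad \Phi_B=\sum_{w\in B}\varphi_w .
\]
Since $|P_B\varphi|^2=\sum_{w\in B}\varphi_w^2-\frac1p\Phi_B^2$, a block together with its vertices gives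
\begin{equation}\label{eq:block}
\Theta_B+\sum_{w\in B}(\varphi_w^2+2t\varphi_w)=2\sum_{w\in B}\varphi_w^2-\frac1p(\Phi_B-t)^2+t^2 .
\end{equation}
It is convenient to use $e_v=\varphi_v-t$; then
\begin{equation}\label{eq:vertex}
\varphi_v^2+2t\varphi_v=e_v^2+4te_v+3t^2 .
\end{equation}
Fix $v\in B$. Subtracting $\varphi_v^2+2t\varphi_v$ from \eqref{eq:block}, and using $\varphi_v^2-2t\varphi_v+t^2=e_v^2$,
\begin{equation}\label{eq:blockv}
\Theta_B+\sum_{w\in B\setminus v}(\varphi_w^2+2t\varphi_w)=e_v^2+2\sum_{w\in B\setminus v}\varphi_w^2-\frac1p\Bigl(e_v+\sum_{w\in B\setminus v}\varphi_w\Bigr)^2 .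
\end{equation}

\subsection{A worked example: the star}\label{ssec:star}

Let $G=K_{1,n-1}$ with center $v$. By \eqref{eq:blockv} the edge to a leaf $x$ contributes
\[
e_v^2+2\varphi_x^2-\tfrac12(e_v+\varphi_x)^2=\tfrac32\bigl(\varphi_x-\tfrac13e_v\bigr)^2+\tfrac13e_v^2 .
\]
Two things are visible. First, given $e_v$, a leaf has conditional variance exactly $\frac23$: this is the origin of $n/3$. Second, after the leaf is eliminated, all that remains of it is the message $\frac13e_v^2$. Eliminating all leaves leaves, by \eqref{eq:vertex}, the form $(1+\frac{n-1}3)e_v^2+4te_v+3t^2$, whose determinant is $n-2$. So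
\[
\mathrm{Var}(e_v)=\tfrac3{n-2},\quad \mathrm{Var}(\varphi_v)=\mathrm{Var}(e_v+t)=\tfrac{3+(1+\frac{n-1}3)-4}{n-2}=\tfrac{n-1}{3(n-2)},\quad \mathrm{Var}(\varphi_x)=\tfrac23+\tfrac19\cdot\tfrac3{n-2},
\]
the last by (V3). Therefore $g(v)=\frac23-\frac{n-1}{3(n-2)}$, $g(x)=-\frac1{3(n-2)}$, and summing, $\eta(K_{1,n-1})=-\frac2{3(n-2)}$: the equality case of Theorem~\ref{thm:trace}.

\subsection{Messages}

In general we eliminate in the same way, block by block. For $v\in B$ let $V_{v,B}$ be the set of $w\ne v$ whose path from $v$ starts in $B$. The \emph{message} $m_{v,B}(e_v,t)$ is the minimum, for given $e_v$ and $t$, over all $\varphi_w$, $w\in V_{v,B}$, of the sum of the terms $\varphi_w^2+2t\varphi_w$, $w\in V_{v,B}$, and $\Theta_{B'}$ for all blocks $B'\subseteq V_{v,B}\cup\{v\}$. This sum contains every term of $\Psi$ that involves $V_{v,B}$, so it is strictly convex in the eliminated variables, and the minimum exists. By (V1), for every $v$,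
\begin{equation}\label{eq:marginal}
\text{the marginal form of }\Psi\text{ in }(e_v,t)\text{ is}\quad e_v^2+4te_v+3t^2+\sum_{B\ni v}m_{v,B}(e_v,t),
\end{equation}
and by \eqref{eq:blockv}
\begin{equation}\label{eq:rec}
m_{v,B}=\min_{\varphi_w,\,w\in B\setminus v}\Bigl[e_v^2+2\sum_w\varphi_w^2-\frac1p\Bigl(e_v+\sum_w\varphi_w\Bigr)^2+\sum_w\sum_{B'\ni w,\,B'\ne B}m_{w,B'}(e_w,t)\Bigr].
\end{equation}
We call the $m_{w,B'}$ with $B'\ne B$ in \eqref{eq:rec} the \emph{further messages} at $w$. Replacing them by smaller forms gives a lower bound for $m_{v,B}$. Put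
\[
c_p=\frac{p-1}{p+1}\quad\Bigl(c_2=\tfrac13,\ c_3=\tfrac12,\ c_4=\tfrac35,\ c_5=\tfrac23\Bigr),\qquad C_w=\sum_{B\ni w}c_{p_B},\qquad C_w^B=C_w-c_{p_B}\quad(w\in B).
\]
The sequence $c_p$ is increasing.

\begin{proposition}\label{prop:message}
Let $v\in B$, and suppose that the further messages at each $w\in B\setminus v$ sum to at least $\sigma_we_w^2$, where $\sigma_w\ge0$. Put $\rho_w=\frac{\sigma_w}{2+\sigma_w}$ and $a=\sum_{w\in B\setminus v}\rho_w$. Then
\begin{equation}\label{eq:message}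
m_{v,B}\ge c_pe_v^2+\kappa(e_v-\pi t)^2,\qquad \pi=p+1,\quad \kappa=\frac{2a}{(p+1)(p+1+a)},
\end{equation}
with equality if the further messages sum exactly to $\sigma_we_w^2$ at each $w$. The number $\kappa$ increases with $a$. The hypothesis always holds for $\sigma_w=C_w^B$, hence for all $0\le\sigma_w\le C_w^B$.
\end{proposition}

\begin{proof}
We have $2\varphi_w^2+\sigma_w(\varphi_w-t)^2=(2+\sigma_w)\psi_w^2+2\rho_wt^2$ with $\psi_w=\varphi_w-\rho_wt$, and $\frac1{2+\sigma_w}=\frac{1-\rho_w}2$. With $e=e_v$, \eqref{eq:rec} is bounded below by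
\[
\min_\psi\Bigl[e^2+2at^2+\sum_w(2+\sigma_w)\psi_w^2-\frac1p\Bigl(e+at+\sum_w\psi_w\Bigr)^2\Bigr].
\]
Let $V=\sum_w\frac1{2+\sigma_w}=\frac{p-1-a}2<p$. For a given value $X=\sum_w\psi_w$ the minimum of $\sum(2+\sigma_w)\psi_w^2$ is $X^2/V$, and $\min_X\bigl[\frac{X^2}V-\frac{(Y+X)^2}p\bigr]=-\frac{Y^2}{p-V}$, attained at $X=\frac{VY}{p-V}$. As $p-V=\frac{p+1+a}2$, the minimum is
\[
e^2+2at^2-\frac{2(e+at)^2}{p+1+a} .
\]
Its coefficients are $\frac{p-1+a}{p+1+a}=c_p+\kappa$ at $e^2$; $-\frac{4a}{p+1+a}=-2\kappa\pi$ at $et$; and $2a-\frac{2a^2}{p+1+a}=\frac{2a(p+1)}{p+1+a}=\kappa\pi^2$ at $t^2$. This is \eqref{eq:message}.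

If there are no further messages, $m_{v,B}=c_pe_v^2$. By induction on $|V_{v,B}|$, every message satisfies $m_{v,B}\ge c_pe_v^2$, so the further messages at $w$ sum to at least $C_w^Be_w^2$.
\end{proof}

The term $\kappa(e-\pi t)^2$ bounds from below what the graph beyond $B$ adds to the message of an isolated complete block. For $\sigma_w=C_w^B$ it vanishes exactly when nothing hangs on $B$ beyond $v$.

\section{Local bounds}\label{sec:local}

\subsection{Grouping}\label{ssec:group}

In the star with $n\ge4$, the leaves have negative $g$ and the center has positive $g$, so a cut vertex should be grouped with what hangs on it. A block is \emph{pendant} if it contains exactly one cut vertex, and \emph{inner} if it contains at least two. If $G\ne K_n$, every block is pendant or inner. An \emph{end} is a cut vertex lying in exactly one inner block. If there are at least two cut vertices, each lies in an inner block (the first block on the path to another cut vertex); since a cut vertex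 lies in at least two blocks, each end also lies in a pendant block. A \emph{leaf} at $v$ is the other vertex of a pendant edge at $v$.

For a cut vertex $v$ put
\[
L=L_v=\sum_{\text{pendant }B\ni v}c_{p_B},\qquad S=S_v=\sum_{\text{inner }B\ni v}c_{p_B},\qquad C=C_v=L+S\ge\tfrac23,\qquad \ell=3L .
\]
If all pendant blocks at $v$ are edges, $\ell$ is the number of leaves at $v$; in general $\ell\in\{0,1\}\cup[\frac32,\infty)$. If $w$ is a cut vertex in $B$, then $C_w^B\ge\frac13$, which allows $\rho_w\ge\frac17$ in Proposition~\ref{prop:message}. Let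
\[
G_v=g(v)+\sum_xg(x),\qquad x\text{ running over the non-cut vertices of the pendant blocks at }v .
\]
If $G\ne K_n$, then
\begin{equation}\label{eq:etasum}
\eta=\sum_{v\text{ cut vertex}}G_v+\sum_yg(y),\qquad y\text{ running over the non-cut vertices of inner blocks}.
\end{equation}

The next lemma bounds $G_v$ by two terms: $U_v$ would be the whole bound if the pendant blocks at $v$ were edges, and $X_v$ is the extra gain from larger pendant blocks.

\begin{lemma}\label{lem:group}
Let $v$ be a cut vertex, and suppose that the messages at $v$ sum to at least $\alpha e_v^2-2\omega e_vt+\gamma t^2$, where $1+\alpha>0$ and $\Delta:=(1+\alpha)(3+\gamma)-(2-\omega)^2>0$. Then $G_v\ge U_v+X_v$ with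
\begin{equation}\label{eq:UX}
U_v=\frac23-\frac{\alpha+\gamma+2\omega}\Delta-\frac L3\cdot\frac{3+\gamma}\Delta,\qquad
X_v=\sum_{\text{pendant }B\ni v}c_p(p-2)\Bigl[\frac16+\frac{3+\gamma}{3(p+1)\Delta}\Bigr]\ge0 .
\end{equation}
$X_v=0$ if all pendant blocks at $v$ are edges. If the messages sum exactly to the given form, $G_v=U_v+X_v$.
\end{lemma}

\begin{proof}
By \eqref{eq:marginal} the marginal form in $(e,t)=(e_v,t)$ is bounded below by the form with matrix $\bigl(\begin{smallmatrix}1+\alpha&2-\omega\\2-\omega&3+\gamma\end{smallmatrix}\bigr)$, which is positive definite by assumption; in particular $3+\gamma>0$. By (V2), for $\Psi$,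
\[
\mathrm{Var}(e)\le\frac{3+\gamma}\Delta,\qquad \mathrm{Var}(\varphi_v)=\mathrm{Var}(e+t)\le\frac{(3+\gamma)+(1+\alpha)-2(2-\omega)}\Delta=\frac{\alpha+\gamma+2\omega}\Delta .
\]
In a pendant block of order $p$ at $v$ the other $p-1$ variables occur in $\Psi$, by \eqref{eq:blockv}, as $2\sum\varphi_x^2-\frac1p(e+\sum\varphi_x)^2$. The matrix $2I-\frac1pJ$ of order $p-1$ ($J$ the all-ones matrix) has inverse $\frac12I+\frac1{2(p+1)}J$, and the minimum is at $\varphi_x=\frac e{p+1}$. By (V3), $\mathrm{Var}(\varphi_x)=\frac12+\frac1{2(p+1)}+\frac{\mathrm{Var}(e)}{(p+1)^2}$. Since $\frac23-\frac12-\frac1{2(p+1)}=\frac{p-2}{6(p+1)}$, the $p-1$ vertices $x$ satisfy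
\[
\sum_xg(x)=\frac{c_p(p-2)}6-\frac{p-1}{(p+1)^2}\mathrm{Var}(e),\qquad \frac{p-1}{(p+1)^2}=\frac{c_p}{p+1}=\frac{c_p}3-\frac{c_p(p-2)}{3(p+1)} .
\]
Insert the bound for $\mathrm{Var}(e)$, sum over the pendant blocks, and add $g(v)\ge\frac23-\frac{\alpha+\gamma+2\omega}\Delta$. If the messages sum exactly to the given form, all these bounds are equalities.
\end{proof}

\begin{lemma}\label{lem:groupkappa}
Let $v$ be a cut vertex whose inner blocks $B_i$, of orders $p_i$, send messages $m_{v,B_i}\ge c_{p_i}e^2+\kappa_i(e-\pi_it)^2$ with $\kappa_i\ge0$. Then $G_v\ge U_v+X_v$ as in \eqref{eq:UX}, with $\gamma=\sum\kappa_i\pi_i^2$,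
\begin{align}
\Delta&=3C-1+\sum_i\kappa_i\bigl[(\pi_i+1)(\pi_i+3)+C\pi_i^2\bigr]+\sum_{i<j}\kappa_i\kappa_j(\pi_i-\pi_j)^2\ \ge1,\label{eq:Delta}\\
\Delta U_v&=S-\frac23+\sum_i\kappa_iA_i+\frac23\sum_{i<j}\kappa_i\kappa_j(\pi_i-\pi_j)^2,\quad A_i=\frac{(1+\pi_i)(3-\pi_i)+\pi_i^2(2S+L)}3.\label{eq:U}
\end{align}
Each $\kappa_i$ may be replaced by a smaller nonnegative number, for instance $0$.
\end{lemma}

\begin{proof}
Pendant blocks send exactly $c_pe^2$. So $\alpha=C+\sum\kappa_i$, $\omega=\sum\kappa_i\pi_i$, $\gamma=\sum\kappa_i\pi_i^2$. Expand $(1+C+\sum\kappa_i)(3+\sum\kappa_i\pi_i^2)-(2-\sum\kappa_i\pi_i)^2$. The constant part is $3C-1$, the part linear in the $\kappa$'s is $\sum\kappa_i[3+4\pi_i+\pi_i^2+C\pi_i^2]$, and the quadratic part is $\sum\kappa_i\sum\kappa_i\pi_i^2-(\sum\kappa_i\pi_i)^2=\sum_{i<j}\kappa_i\kappa_j(\pi_i-\pi_j)^2$ by Lagrange's identity. This is \eqref{eq:Delta}; $\Delta\ge1$ because $C\ge\frac23$. Next,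
\[
\Delta U_v=\tfrac23\Delta-C-\sum\kappa_i(1+\pi_i)^2-L-\tfrac L3\sum\kappa_i\pi_i^2 .
\]
The constant part is $2C-\frac23-C-L=S-\frac23$. The coefficient of $\kappa_i$ is $\frac23(\pi_i+1)(\pi_i+3)-(\pi_i+1)^2+\frac{(2C-L)\pi_i^2}3$, which is $A_i$ because $2(\pi_i+3)-3(\pi_i+1)=3-\pi_i$ and $2C-L=2S+L$.
\end{proof}

\begin{remark}\label{rem:onecut}
With exactly one cut vertex there are no inner blocks and everything is exact: with $z=3L-1$,
\begin{equation}\label{eq:onecut}
\eta=-\frac2{3z}+\sum_Bc_p(p-2)\Bigl[\frac16+\frac1{(p+1)z}\Bigr].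
\end{equation}
\end{remark}

By \eqref{eq:message} with $a\ge\frac17$ (or $a\ge\frac27$) the following values are always allowed at a cut vertex $v$:
\begin{equation}\label{eq:constants}
\begin{array}{lll}
\text{inner edge:} & \pi=3, & \kappa=\frac1{33};\\
\text{inner triangle:} & \pi=4, & \kappa=\frac1{58}\quad(\kappa=\frac1{30}\text{ if all three vertices are cut vertices});\\
\text{inner } K_4\text{:} & \pi=5, & \kappa=\frac1{90}.
\end{array}
\end{equation}
For instance, for an edge $\kappa=\frac{2/7}{3\cdot 22/7}=\frac1{33}$.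

\subsection{Non-cut vertices of blocks}

\begin{lemma}\label{lem:noncut}
Let $y$ be a non-cut vertex of a block $B$ of order $p\ge3$. For $0\le\sigma_w\le C_w^B$ put $\rho_w=\frac{\sigma_w}{2+\sigma_w}$ and $a=\sum_{w\in B}\rho_w$. Then
\begin{equation}\label{eq:noncut}
g(y)\ge\frac16-\frac{1+2a}{2[p-2+(2p+5)a]},
\end{equation}
and the right side increases with $a$. If $B$ is inner, then $g(y)\ge-\frac2{87}$ for $p=3$, $g(y)>0$ for $p=4$, and $g(y)\ge\frac1{17}$ for $p\ge5$. For $p=3$, $g(y)\ge0$ as soon as $a\ge\frac25$. Finally $\eta(K_n)=\frac{n(n-5)}{6(n-2)}$ for $n\ge3$.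
\end{lemma}

\begin{proof}
By \eqref{eq:block} and Proposition~\ref{prop:message}, the marginal form of $\Psi$ in the variables of $B$ and $t$ is at least
\[
\sum_{w\in B}(2+\sigma_w)\psi_w^2+(1+2a)t^2-\frac1p(\Phi_B-t)^2,\qquad \psi_w=\varphi_w-\rho_wt,\quad \Phi_B-t=\sum_w\psi_w+(a-1)t .
\]
For the form without the last term, the $\psi_w$ and $t$ are uncorrelated, so $W:=\mathrm{Var}(\Phi_B-t)=\frac{p-a}2+\frac{(a-1)^2}{1+2a}$. As $C_y^B=0$, we have $\rho_y=0$ and $\mathrm{Var}(\varphi_y)=\mathrm{Cov}(\varphi_y,\Phi_B-t)=\frac12$. Now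
\[
p-W=\frac{(p+a)(1+2a)-2(a-1)^2}{2(1+2a)}=\frac{p-2+(2p+5)a}{2(1+2a)}>0 .
\]
Hence the full lower form is positive definite, and by the Sherman--Morrison formula its variance of $\varphi_y$ is $\frac12+\frac{1/4}{p-W}$. With (V2) this gives \eqref{eq:noncut}. Monotonicity follows from \eqref{eq:star}, since $2(p-2)-(2p+5)=-9<0$. In an inner block $a=\frac27$ is allowed, and then the bound is $\frac16-\frac{11}{2(11p-4)}$: this is $-\frac2{87}$ for $p=3$, $\frac16-\frac{11}{80}>0$ for $p=4$, and at least $\frac16-\frac{11}{102}=\frac1{17}$ for $p\ge5$. For $p=3$ the bound is nonnegative iff $3(1+2a)\le1+11a$, i.e.\ $a\ge\frac25$. For $K_n$ everything is exact with $a=0$, and $n\bigl(\frac16-\frac1{2(n-2)}\bigr)=\frac{n(n-5)}{6(n-2)}$.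
\end{proof}

\subsection{Which groups can be negative?}

\begin{lemma}\label{lem:ends}
\textup{(a)} If a cut vertex $v$ lies in at least two inner blocks, then $U_v\ge0$ with all $\kappa_i=0$, so $G_v\ge0$.

\textup{(b)} Let $v$ be an end with inner block $B$ of order $p$. Then $G_v\ge0$ if $p\ge4$, or if $p=3$ and $B$ has three cut vertices, or if $v$ lies in a pendant block of order at least $3$. If $p=3$ and $v$ lies in a pendant block of order at least $3$, then $G_v\ge\frac1{16}$.
\end{lemma}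

\begin{proof}
In (a), and for $p\ge5$ in (b), $S\ge\frac23$ and $\kappa=0$ suffices in \eqref{eq:U}. For the other cases in (b) recall $L\ge\frac13$.

\emph{$p=4$.} Here $S=\frac35$, $\pi=5$, $\kappa=\frac1{90}$ and $A=\frac{-12+25(\frac65+L)}3=\frac{18+25L}3\ge\frac{79}9$. So $\kappa A\ge\frac{79}{810}>\frac1{15}=\frac23-S$.

\emph{$p=3$, three cut vertices.} $S=\frac12$, $\pi=4$, $\kappa=\frac1{30}$, $A=\frac{-5+16(1+L)}3=\frac{11+16L}3\ge\frac{49}9$, and $\frac{49}{270}>\frac16=\frac23-S$.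

\emph{$p=3$, a pendant block of order $\ge3$.} Take $\kappa=0$: $\Delta=3L+\frac12$ and $U_v=-\frac1{6\Delta}$. If there is a pendant triangle, then $L\geq\frac12$, $\Delta\ge2$, $X_v\ge\frac12\bigl[\frac16+\frac1{4\Delta}\bigr]=\frac1{12}+\frac1{8\Delta}$, and $G_v\ge\frac1{12}-\frac1{24\Delta}\ge\frac1{16}$. If there is a pendant block of order $\ge4$, then $X_v\ge\frac{2c_4}6=\frac15$, $\Delta\ge2.3$ and $G_v\ge\frac15-\frac1{13.8}>\frac1{16}$.

\emph{$p=2$, a pendant block of order $\ge4$.} With $\kappa=0$, $\Delta=3L\ge\frac95$, $U_v=-\frac1{3\Delta}$, $X_v\ge\frac15$, and $G_v\ge\frac15-\frac5{27}>0$.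

\emph{$p=2$, a pendant triangle.} Take $\kappa=\frac1{33}$, $\pi=3$, $S=\frac13$. Then $\Delta=3L+\kappa(24+9(L+\frac13))=3L+\kappa(27+9L)$, $\Delta U_v=-\frac13+\kappa(2+3L)$ and $X_v\ge\frac1{12}+\frac{3+9\kappa}{24\Delta}$. Since $L\ge\frac12$,
\[
\Delta G_v\ge\frac{1}{12}\Bigl(\frac32+31.5\,\kappa\Bigr)+\frac{3+9\kappa}{24}-\frac13+3.5\,\kappa=-\frac1{12}+6.5\,\kappa>0 .\qedhere
\]
\end{proof}

Consequently an end $v$ can have $G_v<0$ only if it is a \emph{bad end}: all its pendant blocks are edges, so it has $\ell\ge1$ leaves and $X_v=0$, and its inner block is an edge or a \emph{special triangle}, meaning a triangle with exactly two cut vertices. We denote by $u$ the other cut vertex of that inner block. The larger $C_u$ is, the better our lower bound for $G_v$; the next lemmas make this precise.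

\subsection{Ends whose inner block is an edge}

\begin{lemma}\label{lem:edge}
Let $vu$ be an inner edge and $0<q\le3C_u-1$.

\textup{(a)} The message $m_{v,\{v,u\}}$ satisfies \eqref{eq:message} with $\kappa=\frac q{3(9+2q)}$.

\textup{(b)} If $v$ is an end and $\ell=3L_v$, then $G_v\ge U_v+X_v$ with
\begin{equation}\label{eq:edge}
U_v=\frac{\ell q-9}{9(\ell q+3\ell+3q)},\qquad \frac{3+\gamma}\Delta=\frac{3(3+q)}{\ell q+3\ell+3q},
\end{equation}
and the expression for $U_v$ increases in $\ell$ and in $q$.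
\end{lemma}

\begin{proof}
(a) Use Proposition~\ref{prop:message} with $\sigma_u=\frac q3\le C_u-\frac13=C_u^{\{v,u\}}$: $a=\frac q{6+q}$ and $\kappa=\frac{2a}{3(3+a)}=\frac{q}{3(9+2q)}$.

(b) In Lemma~\ref{lem:groupkappa}, $\pi=3$, $S=\frac13$, $C=\frac{\ell+1}3$, so $\Delta=\ell+\kappa(27+3\ell)$, $\Delta U_v=-\frac13+\kappa(2+\ell)$ and $3+\gamma=3+9\kappa=\frac{9(3+q)}{9+2q}$. Multiplying by $3(9+2q)$ turns $\Delta$ into $9(\ell q+3\ell+3q)$, $\Delta U_v$ into $\ell q-9$, and $3+\gamma$ into $27(3+q)$. Monotonicity is \eqref{eq:star}.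
\end{proof}

This is not enough when all inner blocks at $u$ are edges: if $u$ lies in exactly two inner edges, then $U_u=0$ when $\kappa=0$, and a small surplus at $u$ appears only through the $\kappa$-terms. To compare it with the deficit of a bad end next to $u$, we must carry the $\kappa$-terms one step further, into the message $m_{v,\{v,u\}}$ as well.

\begin{lemma}\label{lem:refined}
Let $v$ be a bad end with $\ell$ leaves and inner edge $vu$. If the messages at $u$ other than the one through $vu$ sum to at least $\frac q3e_u^2+K(e_u-3t)^2$ with $q>0$, $K\ge0$, then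
\begin{equation}\label{eq:f}
G_v\ge f(\ell,q,K):=\frac{\ell q-9+K(48\ell+6\ell q-27)}{9[\ell q+3\ell+3q+K(18\ell+2\ell q+9q+81)]} .
\end{equation}
The function $f$ increases in $\ell$. Moreover
\begin{equation}\label{eq:f1}
f(1,q,K)=\frac{q-9+K(21+6q)}{9[4q+3+K(99+11q)]}
\end{equation}
increases in $q$ if $K\le\frac37$.
\end{lemma}

\begin{proof}
Write $e=e_v$. Since $e_u-3t=\varphi_u-4t$, \eqref{eq:rec} shows that the message through $vu$ at $v$ is at least
\[
\min_{\varphi_u}\Bigl[e^2+2\varphi_u^2-\tfrac12(e+\varphi_u)^2+\tfrac q3(\varphi_u-t)^2+K(\varphi_u-4t)^2\Bigr].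
\]
Put $m=6+\frac{4q}3+4K$. The coefficient of $\varphi_u^2$ is $\frac m4$ and the linear term is $-\varphi_u\bigl(e+(\frac{2q}3+8K)t\bigr)$, so the minimum is $\frac{e^2}2+(\frac q3+16K)t^2-\frac1m\bigl(e+(\frac{2q}3+8K)t\bigr)^2$. With $k=3-6K$ we have $\frac{2q}3+8K=\frac m2-k$ and
\[
\frac1m\Bigl((e-kt)+\frac m2t\Bigr)^2=\frac{(e-kt)^2}m+et-kt^2+\frac m4t^2,\qquad \frac q3+16K+k-\frac m4=\frac32+9K ,
\]
so the message is at least $\frac{e^2}2-et+(\frac32+9K)t^2-\frac{(e-kt)^2}m$. Adding the leaf messages $\frac\ell3e^2$, Lemma~\ref{lem:group} applies with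
\[
\alpha=\frac\ell3+\frac12-\frac1m,\qquad \omega=\frac12-\frac km,\qquad \gamma=\frac32+9K-\frac{k^2}m ,
\]
once we have checked $\Delta>0$; $1+\alpha>0$ because $m\ge6$. We compute the three quantities in \eqref{eq:UX}, multiplied by $m$.

\emph{The determinant.} With $P=\frac\ell3+\frac32$, $Q=\frac92+9K$, we have $1+\alpha=P-\frac1m$, $3+\gamma=Q-\frac{k^2}m$, $2-\omega=\frac32+\frac km$; the terms $k^2/m^2$ cancel, and
\[
m\Delta=m\bigl(PQ-\tfrac94\bigr)-\bigl(Pk^2+Q+3k\bigr).
\]
Here $PQ-\frac94=\frac{3\ell}2+3\ell K+\frac92+\frac{27K}2$, and multiplying by the three terms of $m$,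
\begin{align*}
m\bigl(PQ-\tfrac94\bigr)&=(9\ell+18\ell K+27+81K)+(2\ell q+4\ell qK+6q+18qK)\\
&\quad+(6\ell K+12\ell K^2+18K+54K^2),\\
Pk^2+Q+3k&=3\ell-12\ell K+12\ell K^2+27-63K+54K^2 .
\end{align*}
Hence $m\Delta=2\bigl[\ell q+3\ell+3q+K(18\ell+2\ell q+9q+81)\bigr]>0$.

\emph{The other two.} We have $m(3+\gamma)=mQ-k^2=18+6q+108K+12qK$. Also $\alpha+\gamma+2\omega=\frac\ell3+3+9K-\frac{(1+k)^2}m$ with $(1+k)^2=16-48K+36K^2$, so
\[
m(\alpha+\gamma+2\omega)=2+4q+114K+12qK+\ell\Bigl(2+\frac{4q}9+\frac{4K}3\Bigr).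
\]

\emph{Combination.} In $m\Delta U_v=\frac23m\Delta-m(\alpha+\gamma+2\omega)-\frac\ell9m(3+\gamma)$ the coefficients are: $\ell q$: $\frac43-\frac49-\frac23=\frac29$; $\ell$: $4-2-2=0$; $q$: $4-4=0$; constant: $-2$; $K\ell$: $24-\frac43-12=\frac{32}3$; $K\ell q$: $\frac83-\frac43=\frac43$; $Kq$: $12-12=0$; $K$: $108-114=-6$. Thus
\[
m\Delta U_v=\tfrac29\bigl[\ell q-9+K(48\ell+6\ell q-27)\bigr],
\]
and division by $m\Delta$ gives \eqref{eq:f}, since $X_v=0$.

As a function of $\ell$, the numerator of \eqref{eq:f} has constant term $-9-27K<0$ and slope $q+K(48+6q)>0$. As a function of $q$, the numerator of \eqref{eq:f1} has constant term $-9+21K$, which is nonpositive if $K\le\frac37$, and slope $1+6K>0$. So \eqref{eq:star} gives both monotonicity statements.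
\end{proof}

\subsection{Special triangles}

\begin{lemma}\label{lem:triangle}
Let $\{v,u,y\}$ be a special triangle with cut vertices $v,u$, and let $0<q\le3C_u-\frac32$.

\textup{(a)} If $v$ is a bad end with $\ell$ leaves, then
\begin{equation}\label{eq:h}
G_v\ge h(\ell,q):=\frac{8\ell q+9q-36}{3(23\ell q+72\ell+72q+36)} .
\end{equation}
For $q\le4$, $h$ increases in $\ell$; for $q>4$, $h>0$. So $G_v\ge\min(h(1,q),0)$, and $h(1,q)=\frac{17q-36}{3(95q+108)}$ increases in $q$.

\textup{(b)} Let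
\[
\tau(q)=\max(0,-h(1,q))+\max\Bigl(0,\frac{1+2a}{2(1+11a)}-\frac16\Bigr),\qquad a=\frac17+\frac q{6+q}.
\]
Then $g(y)\ge-\tau(q)$, and $G_v+g(y)\ge-\tau(q)$ if $v$ is a bad end. The function $\tau$ is nonincreasing,
\[
\tau(1)=\tfrac{11}{203},\qquad \tau(\tfrac32)=\tfrac4{167},\qquad \tau(2)=\tfrac1{298},\qquad \tau(q)=0\ \text{ for } q\ge\tfrac52 .
\]
\end{lemma}

\begin{proof}
(a) In Proposition~\ref{prop:message} take $\sigma_u=\frac q3\le C_u-\frac12$ and $\sigma_y=0$. Then $a=\frac q{6+q}$, $\kappa=\frac{2a}{4(4+a)}=\frac q{2(24+5q)}$, $\pi=4$, $S=\frac12$, $C=\frac\ell3+\frac12$, and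
\[
\Delta=\ell+\tfrac12+\kappa\bigl(43+\tfrac{16\ell}3\bigr),\qquad \Delta U_v=-\tfrac16+\tfrac\kappa3\bigl(11+\tfrac{16\ell}3\bigr).
\]
Multiplying by $6(24+5q)$ gives $46\ell q+144\ell+144q+72$ and $-24+6q+\frac{16}3\ell q$, whence \eqref{eq:h}. Monotonicity is \eqref{eq:star}.

(b) By \eqref{eq:noncut} with $p=3$, $\rho_v=\frac17$ and $\rho_u=\frac q{6+q}$, $g(y)\ge\frac16-\frac{1+2a}{2(1+11a)}$. Both summands of $\tau$ are nonincreasing in $q$. The values:
\begin{itemize}
\item $q=1$: $-h=\frac{19}{609}$; $a=\frac27$ gives $\frac2{87}=\frac{14}{609}$; sum $\frac{33}{609}=\frac{11}{203}$.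
\item $q=\frac32$: $-h=\frac{10.5}{751.5}=\frac7{501}$; $a=\frac{12}{35}$ gives $\frac{59}{334}-\frac16=\frac5{501}$; sum $\frac{12}{501}=\frac4{167}$.
\item $q=2$: $-h=\frac2{894}$; $a=\frac{11}{28}$ gives $\frac{25}{149}-\frac16=\frac1{894}$; sum $\frac3{894}=\frac1{298}$.
\item $q\ge\frac52$: $17q>36$ and $a\ge\frac17+\frac5{17}=\frac{52}{119}>\frac25$.\qedhere
\end{itemize}
\end{proof}

\section{Lower bounds for the trace}\label{sec:trace}

\subsection{The statement}

We need names for some small graphs (Figure~\ref{fig:graphs}).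
\begin{itemize}
\item $DS(r,q)$, $r,q\ge1$: an edge with $r$ and $q$ leaves at its two vertices; $n=r+q+2$.
\item $\mathrm{Cat}(r_1,\ell,r_2)$, $r_1,r_2\ge1$, $\ell\ge0$: a path $c_1uc_2$ with $r_1,\ell,r_2$ leaves at $c_1,u,c_2$; $n=r_1+\ell+r_2+3$.
\item $W_k$: a triangle and $k$ edges sharing one vertex; $n=k+3$.
\item $\mathrm{Tri}(r,q)$, $r,q\ge1$: a triangle with $r$ and $q$ leaves at two of its vertices; $n=r+q+3$.
\item $F_6$: an edge $vu$ and a triangle $uwy$, with one leaf at $v$ and one at $w$; $n=6$.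
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6, every node/.style={circle,fill,inner sep=1.2pt}]
% DS(2,3)
\draw (0,0) node{} -- (1.2,0) node{};
\draw (0,0) -- (-0.9,0.6) node{};
\draw (0,0) -- (-0.9,-0.6) node{};
\draw (1.2,0) -- (2.1,0.8) node{};
\draw (1.2,0) -- (2.1,0) node{};
\draw (1.2,0) -- (2.1,-0.8) node{};
\node[rectangle,fill=none] at (0.6,-1.7) {$DS(2,3)$};
% Cat(1,1,2)
\draw (4.6,0) node{} -- (5.7,0) node{} -- (6.8,0) node{};
\draw (4.6,0) -- (3.7,0) node{};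
\draw (5.7,0) -- (5.7,0.9) node{};
\draw (6.8,0) -- (7.7,0.6) node{};
\draw (6.8,0) -- (7.7,-0.6) node{};
\node[rectangle,fill=none] at (5.7,-1.7) {$\mathrm{Cat}(1,1,2)$};
% W_3
\draw (10,0) node{} -- (9.2,0.9) node{} -- (9,-0.1) node{} -- (10,0);
\draw (10,0) -- (10.9,0.8) node{};
\draw (10,0) -- (11.1,0) node{};
\draw (10,0) -- (10.9,-0.8) node{};
\node[rectangle,fill=none] at (10,-1.7) {$W_3$};
% Tri(1,2)
\draw (13.6,-0.3) node{} -- (14.8,-0.3) node{} -- (14.2,0.7) node{} -- (13.6,-0.3);
\draw (13.6,-0.3) -- (12.7,-0.3) node{};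
\draw (14.8,-0.3) -- (15.7,0.3) node{};
\draw (14.8,-0.3) -- (15.7,-0.8) node{};
\node[rectangle,fill=none] at (14.2,-1.7) {$\mathrm{Tri}(1,2)$};
% F_6
\draw (17.3,-0.3) node{} -- (18.3,-0.3) node{} -- (19.3,-0.3) node{} -- (20.5,-0.3) node{} -- (21.4,-0.3) node{};
\draw (19.3,-0.3) -- (19.9,0.7) node{} -- (20.5,-0.3);
\node[rectangle,fill=none] at (19.3,-1.7) {$F_6$};
\end{tikzpicture}
\caption{The double star $DS(2,3)$, the caterpillar $\mathrm{Cat}(1,1,2)$, the graph $W_3$ (a triangle and three edges at one vertex), the triangle $\mathrm{Tri}(1,2)$ with one and two leaves at two of its vertices, and the graph $F_6$.}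
\label{fig:graphs}
\end{figure}

\begin{proposition}\label{prop:eta}
Let $G$ be a block graph on $n\ge4$ vertices. Then $\eta=\operatorname{tr}(I-D)^{-1}-\frac n3\ge0$, except possibly in the following cases:
\begin{enumerate}
\item $K_{1,n-1}$, where $\eta=-\frac2{3(n-2)}$, and $K_4$, where $\eta=-\frac13$;
\item $DS(r,q)$ with $rq<9$, where $\eta\ge\frac{2(rq-9)}{9(rq+3r+3q)}$;
\item $W_k$ with $1\le k\le5$, where $\eta=\frac1{12}-\frac{13}{12(2k+1)}$;
\item some further graphs with $n=5$ and largest block order at most $4$, where $\eta\ge-\frac1{11}$;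
\item $n=6$ and $G\in\{\mathrm{Cat}(1,1,1),F_6,\mathrm{Tri}(1,2)\}$, where $\eta\ge-\frac1{60}$.
\end{enumerate}
\end{proposition}

The proof, which takes up Sections~\ref{ssec:one}--\ref{ssec:nonedge}, goes by the number of cut vertices. If there is none, $G=K_n$ and $\eta=\frac{n(n-5)}{6(n-2)}$ by Lemma~\ref{lem:noncut}, which is $-\frac13$ for $n=4$ and nonnegative for $n\ge5$. With one cut vertex there is an exact formula, and with two we add at most three terms. With at least three cut vertices, every possibly negative term sits next to a cut vertex $u$ in at least two inner blocks, and we show that the surplus at $u$ pays for the deficits around it.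

\subsection{One cut vertex}\label{ssec:one}

We use \eqref{eq:onecut}. For the star, $z=n-2$ and $\eta=-\frac2{3(n-2)}$. Otherwise let $b\ge3$ be the largest block order.

\emph{$b\ge5$.} There is a second block, so $z=3L-1\ge3c_b\ge2$. If $b=5$, $\eta\ge2\bigl[\frac16+\frac1{6z}\bigr]-\frac2{3z}=\frac13-\frac1{3z}\ge\frac16$. If $b\ge6$, then $c_b\ge\frac57$, $z\ge\frac{15}7$ and $\eta\ge\frac{c_b(b-2)}6-\frac2{3z}\ge\frac{10}{21}-\frac{14}{45}=\frac{52}{315}$. In both cases
\begin{equation}\label{eq:320}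
\eta>\tfrac3{20}\qquad\text{(one cut vertex, some block of order at least }5).
\end{equation}

\emph{$b=4$.} One block of order $4$ contributes $\frac65\bigl[\frac16+\frac1{5z}\bigr]=\frac15+\frac6{25z}$, so $\eta\ge\frac15-\frac{32}{75z}$, which is nonnegative if $z\ge\frac{32}{15}$. If $G$ is $K_4$ plus one pendant edge ($n=5$), then $z=\frac95$ and $\eta=-\frac1{27}$ (case 4). In all other cases $z\ge\frac95+\frac32-1=2.3$.

\emph{$b=3$, with $t\ge1$ triangles and $k$ edges.} Then $z=\frac{3t}2+k-1$ and $\eta=\frac t{12}+\bigl(\frac t8-\frac23\bigr)\frac1z$. For $t\ge3$: $\frac t{12}\ge\frac14$, $\frac23-\frac t8\le\frac7{24}$ and $z\ge\frac72$, so $\eta\ge\frac14-\frac1{12}>0$. For $t=2$: $\eta=\frac16-\frac5{12(2+k)}$, which is $-\frac1{24}$ for $k=0$ (case 4, $n=5$) and positive for $k\ge1$. For $t=1$ we have $k\ge1$, $G=W_k$ and $\eta=\frac1{12}-\frac{13}{12(2k+1)}$, which is nonnegative iff $k\ge6$ (case 3).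

\subsection{Two cut vertices}\label{ssec:two}

Let $v,u$ be the cut vertices. Each lies in an inner block, and every inner block contains both. As two blocks share at most one vertex, there is exactly one inner block $B$, and $v,u$ are ends.

\emph{$p_B\ge4$.} All terms in \eqref{eq:etasum} are nonnegative by Lemmas~\ref{lem:noncut} and~\ref{lem:ends}.

\emph{$p_B=3$.} Then $B=\{v,u,y\}$ is a special triangle.
\begin{itemize}
\item \emph{Both bad}, with $r$ leaves at $v$ and $q$ at $u$: $G=\mathrm{Tri}(r,q)$. Here $3C_u-\frac32=q$ and $3C_v-\frac32=r$, and \eqref{eq:h} used twice gives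
\[
G_v+G_u\ge\frac{16rq+9(r+q)-72}{3(23rq+72(r+q)+36)} ,
\]
while \eqref{eq:noncut} for $y$ holds with $a=\frac r{6+r}+\frac q{6+q}$. For $(1,1)$, $n=5$: $\eta\ge-\frac{38}{609}-\frac{14}{609}=-\frac{52}{609}>-\frac1{11}$ (case 4). For $(1,2)$, $n=6$: $\eta\ge-\frac{13}{894}-\frac1{894}=-\frac{14}{894}>-\frac1{60}$ (case 5). Otherwise one of $r,q$ is $1$ and the other at least $3$, or both are at least $2$. Then $16rq+9(r+q)\ge84>72$ and $a\ge\frac17+\frac13=\frac{10}{21}>\frac25$, so $\eta\ge0$.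
\item \emph{Only one bad}, say $v$. Then $u$ has a pendant block of order $\ge3$, so $G_u\ge\frac1{16}$ by Lemma~\ref{lem:ends}, and $3C_u-\frac32=3L_u\ge\frac32$, so $G_v+g(y)\ge-\tau(\frac32)=-\frac4{167}$. Hence $\eta\ge0$.
\item \emph{None bad.} Both have a pendant block of order $\ge3$, so $\eta\ge\frac18-\frac2{87}>0$.
\end{itemize}

\emph{$p_B=2$.}
\begin{itemize}
\item \emph{Both bad}: $G=DS(r,q)$, and \eqref{eq:edge} used twice gives $\eta\ge\frac{2(rq-9)}{9(rq+3r+3q)}$, which is nonnegative if $rq\ge9$ (case 2).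
\item \emph{None bad}: $\eta\ge0$ by Lemma~\ref{lem:ends}.
\item \emph{Only one bad}, say $v$, with $r$ leaves. Put $q=3L_u$ and $\Delta'=rq+3r+3q$. Lemma~\ref{lem:edge}(b) at $v$ (with $\ell=r$) and at $u$ (with $\ell$ and $q$ there replaced by $q$ and $r$) gives
\[
\eta\ge\frac{2(rq-9)}{9\Delta'}+X_u ,
\]
and the fraction increases in $r$ and $q$. If $u$ has a pendant block of order $\ge4$, then $q\ge\frac95$, $X_u\ge\frac15$ and $\eta\ge\frac15-\frac{14.4}{91.8}>0$. Otherwise the pendant blocks at $u$ are edges and at least one triangle; by \eqref{eq:edge}, $X_u\ge\frac12\bigl[\frac16+\frac1{12}\cdot\frac{3(3+r)}{\Delta'}\bigr]=\frac1{12}+\frac{3+r}{8\Delta'}$, and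
\[
\eta\ge\frac{16(rq-9)+6\Delta'+9(3+r)}{72\Delta'}=\frac{22rq+27r+18q-117}{72\Delta'} ,
\]
where $q=\frac32$ or $q\ge\frac52$. The numerator is $10$ at $(r,q)=(1,\frac52)$ and $30$ at $(2,\frac32)$, so it is positive unless $r=1$, $q=\frac32$. In that case $n=5$ and $\eta\ge-\frac{30}{648}=-\frac5{108}>-\frac1{11}$ (case 4).
\end{itemize}

\subsection{At least three cut vertices: the bookkeeping}\label{ssec:three}

An inner block $B$ with exactly two cut vertices cannot have both of them as ends. Indeed, a third cut vertex $w$ does not lie in $B$, and the path from $w$ to $B$ enters $B$ at a cut vertex $x$. Let $w'x$ be the last edge of this path. The block containing it is not $B$, and it contains the cut vertices $x$ and $w'$ (either $w'=w$, or the path passes through $w'$ from one block to another). So $x$ lies in a second inner block.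

Hence for every bad end $v$ the other cut vertex $u$ of its inner block lies in at least two inner blocks; we \emph{assign} $v$ to $u$. The non-cut vertex $y$ of a special triangle is assigned to a cut vertex of the triangle that lies in at least two inner blocks; this is automatically $u$ if the triangle contains a bad end. For a vertex $u$ in $s\ge2$ inner blocks, let $H_u$ be the number $U_u$ of Lemma~\ref{lem:groupkappa}, for $\kappa$'s to be chosen, plus lower bounds for all terms $G_v$ and $g(y)$ assigned to $u$. By \eqref{eq:etasum},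
\begin{equation}\label{eq:assign}
\eta\ge\sum_u(H_u+X_u)+\sum_{v}G_v+\sum_yg(y),
\end{equation}
with $u$ running over the cut vertices in at least two inner blocks, $v$ over the ends that are not bad and $y$ over the non-cut vertices of inner blocks of order at least $4$; the terms of the last two sums are nonnegative by Lemmas~\ref{lem:ends} and~\ref{lem:noncut}. We show that
\begin{equation}\label{eq:Hu}
H_u\ge0\ \text{ for all }u,\quad\text{unless } G=F_6\text{ or } G=\mathrm{Cat}(r_1,\ell,r_2)\text{ with }\ell\in\{0,1\},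
\end{equation}
and treat these graphs directly. In the next two subsections $u$ is fixed, and $\ell=3L_u$.

\subsection{All inner blocks at $u$ are edges}\label{ssec:edges}

No special triangle contains $u$. Take all $\kappa=\frac1{33}$, $\pi=3$. In Lemma~\ref{lem:groupkappa}, $S=\frac s3$ and $C=\frac{s+\ell}3$, so $\Delta=\ell+s-1+\frac s{33}(24+3s+3\ell)$ and $\Delta U_u=\frac{s-2}3+\frac s{33}(2s+\ell)$, i.e.
\[
U_u=\frac{11(s-2)+s(2s+\ell)}{3[11(\ell+s-1)+s(\ell+s+8)]} .
\]
For a bad end $v$ assigned to $u$, the other messages at $u$ sum to at least $\frac{\ell+s-1}3e_u^2+\frac{s-1}{33}(e_u-3t)^2$, so Lemma~\ref{lem:refined} gives $G_v\ge f(1,q,K)$ with $q=\ell+s-1$ and $K=\frac{s-1}{33}$. There are at most $s$ such $v$. For $s\le4$ we have $K\le\frac37$, so $f(1,q,K)$ increases in $q$.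

\emph{$s\ge5$.} As $q\ge4$ and $K\ge\frac4{33}$, the numerator in \eqref{eq:f1} is at least $-5+\frac4{33}\cdot45>0$, so $H_u\ge0$.

\emph{$s=4$.} As $q\ge3$, $f\ge f(1,3,\frac1{11})=\frac{-27/11}{9\cdot27}=-\frac1{99}$. Further, $U_u=\frac{54+4\ell}{3(81+15\ell)}$ decreases in $\ell$ with limit $\frac4{45}>\frac4{99}$.

\emph{$s=3$.} $U_u=\frac{29+3\ell}{3(55+14\ell)}$, decreasing in $\ell$. For $\ell=0$, $f(1,2,\frac2{33})=\frac{-5}{165}=-\frac1{33}$ and $U_u=\frac{29}{165}>\frac3{33}$. For $\ell\ge1$, $f\ge f(1,3,\frac2{33})=\frac{-40/11}{207}=-\frac{40}{2277}$ and $U_u\ge\frac1{14}>\frac{120}{2277}$.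

\emph{$s=2$.} Here $q=\ell+1\ge1$, and
\[
f(1,q,\tfrac1{33})=\frac{(39q-276)/33}{9(\frac{13q}3+6)}=\frac{13q-92}{33(13q+18)},\qquad U_u=\frac{2(4+\ell)}{3(31+13\ell)}=\frac{22(q+3)}{33(13q+18)} .
\]
With $j$ bad ends, $H_u\ge\frac{22(q+3)+j(13q-92)}{33(13q+18)}$. The numerator is positive for $j=0$; it is $35q-26>0$ for $j=1$; and for $j=2$ it is $48q-118$, which is positive if $q\ge\frac52$, i.e.\ $\ell\ge\frac32$. There remains $j=2$, $\ell\in\{0,1\}$. Then $G=\mathrm{Cat}(r_1,\ell,r_2)$, and $\eta\ge H_u$ for any admissible choice of bounds.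
\begin{itemize}
\item $r_1=r_2=1$: if $\ell=0$ ($q=1$, $n=5$), $\eta\ge-\frac{70}{1023}>-\frac1{11}$ (case 4); if $\ell=1$ ($q=2$, $n=6$), $\eta\ge-\frac{22}{1452}=-\frac1{66}>-\frac1{60}$ (case 5).
\item Otherwise let, say, $r_2\ge2$. Then $3C_{c_2}-1=r_2\ge2$, and Lemma~\ref{lem:edge}(a), with $u,c_2,2$ in the roles of $v,u,q$, allows $\kappa=\frac2{39}$ for the message at $u$ through the edge $uc_2$. For the edge $uc_1$ we keep $\kappa=\frac1{33}$. Put $\bar\kappa=\frac1{33}+\frac2{39}=\frac{35}{429}$, the sum of the two $\kappa$'s at $u$. By Lemma~\ref{lem:refined}, $G_{c_1}\ge f(1,q,\frac2{39})$ and $G_{c_2}\ge f(2,q,\frac1{33})$ with $q=\ell+1$.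

If $\ell=0$: $f(1,1,\frac2{39})=\frac{-258/39}{9\cdot493/39}=-\frac{258}{4437}$, $f(2,1,\frac1{33})=\frac{-150/33}{9\cdot493/33}=-\frac{150}{4437}$, and $U_u=\frac{4\bar\kappa}{1+30\bar\kappa}=\frac{140}{1479}=\frac{420}{4437}$. So $\eta\ge\frac{12}{4437}>0$.

If $\ell=1$: $f(1,2,\frac2{39})=\frac{-207/39}{9\cdot671/39}=-\frac{69}{2013}$, $f(2,2,\frac1{33})=\frac{-72/33}{9\cdot671/33}=-\frac{24}{2013}$ and $U_u=\frac{5\bar\kappa}{2+33\bar\kappa}=\frac{175}{2013}$. So $\eta\ge\frac{82}{2013}>0$.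
\end{itemize}

\subsection{Some inner block at $u$ is not an edge}\label{ssec:nonedge}

Let $u$ lie in $s_1$ inner edges and $s_2\ge1$ other inner blocks, $s_1+s_2\ge2$. Put $\zeta=3S_u\ge s_1+\frac32s_2$ and $x=3C_u-1=\zeta+\ell-1$. With $\kappa=0$, $U_u=\frac{\zeta-2}{3x}$. A bad end assigned to $u$ via an edge has, by Lemma~\ref{lem:edge}(b) with $q=x$ and at least one leaf, $G_v\ge-\phi$, where
\[
\phi=\max\Bigl(0,\frac{9-x}{9(4x+3)}\Bigr)\le\frac1{6x},
\]
because for $x<9$ the inequality amounts to $6x^2-18x+27\ge0$, which always holds. The terms assigned from one special triangle at $u$ sum to at least $-\tau(3C_u-\frac32)=-\tau(x-\frac12)$, which is $0$ if $x\ge3$. Now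
\begin{equation}\label{eq:sphi}
U_u-s_1\phi\ge\frac{\zeta-2-s_1/2}{3x}\ge\frac{s_1/2+3s_2/2-2}{3x}\ge0 ,
\end{equation}
since $s_1+3s_2=(s_1+s_2)+2s_2\ge4$. Hence $H_u\ge0$ if $x\ge3$. If $x<3$, then $s_1+\frac32s_2\le x+1<4$, so $(s_1,s_2)\in\{(2,1),(0,2),(1,1)\}$.

\emph{$(2,1)$.} $\zeta\ge\frac72$ and $\frac52\le x<3$. By \eqref{eq:sphi}, $H_u\ge\frac{1/2}9-\tau(2)=\frac1{18}-\frac1{298}>0$.

\emph{$(0,2)$.} $\zeta\ge3$ and $2\le x<3$, so $H_u\ge\frac19-2\tau(\frac32)=\frac19-\frac8{167}>0$.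

\emph{$(1,1)$.} If no special triangle contains $u$, then $H_u\ge0$ by \eqref{eq:sphi}. Otherwise $\zeta=\frac52$ and $x=\ell+\frac32<3$, so $\ell\in\{0,1\}$. If $\ell=1$, then $x=\frac52$, $U_u=\frac1{15}$, $\phi=\frac1{18}$, and $H_u\ge\frac1{15}-\frac1{18}-\tau(2)=\frac1{90}-\frac1{298}>0$.

Let $\ell=0$, so $x=\frac32$. This is the one case of this subsection where $\kappa=0$ does not suffice. Take $\kappa=\frac1{33}$ for the edge ($\pi=3$) and $\kappa=\frac1{58}$ for the triangle ($\pi=4$). In Lemma~\ref{lem:groupkappa}, $S=C=\frac56$ and $L=0$. The values of $A$ are $5$ and $\frac{65}9$. The terms of $\Delta$ are $3C-1=\frac32$, $\frac{31.5}{33}=\frac{21}{22}$ and $\frac{145/3}{58}=\frac56$. The cross term is added to numerator and denominator in the ratio $\frac23$, larger than the value of the fraction below, so it can be dropped: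
\[
U_u\ge\frac{\frac16+\frac5{33}+\frac{65}{522}}{\frac32+\frac{21}{22}+\frac56}>0.134 .
\]
The term assigned via the edge, if any, is at least
\begin{itemize}
\item $-\frac5{54}>-0.0926$ for a bad end with one leaf (\eqref{eq:edge} with $\ell=1$, $q=\frac32$),
\item $-\frac4{81}>-0.0494$ for a bad end with at least two leaves (\eqref{eq:edge} with $\ell=2$, $q=\frac32$).
\end{itemize}
The terms assigned from the triangle, where $3C_u-\frac32=1$, sum to at least
\begin{itemize}
\item $-\tau(1)=-\frac{11}{203}>-0.0542$ for a bad end with one leaf,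
\item $h(2,1)-\frac1{894}=-\frac{12}{894}>-0.0135$ for a bad end with at least two leaves (here $a=\frac14+\frac17=\frac{11}{28}$ is allowed in \eqref{eq:noncut}),
\item $-\frac2{87}>-0.0230$ if the triangle contains no bad end.
\end{itemize}
Unless there are two bad ends with one leaf each, one via the edge and one in the triangle, the total deficit is less than $0.117$, so $H_u\ge0$. In the excluded case $G=F_6$ and $\eta\ge0.134-0.0926-0.0542>-\frac1{60}$ (case 5).

This proves \eqref{eq:Hu} and completes the proof of Proposition~\ref{prop:eta}. \hfill$\square$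

\subsection{Proof of Theorem~\ref{thm:trace}, and two consequences}

\begin{proof}[Proof of Theorem~\ref{thm:trace}]
We have to show $\eta\ge-\frac2{3(n-2)}$. By Proposition~\ref{prop:eta} only its exceptional cases matter, and for $K_{1,n-1}$ and $K_4$ equality holds. The others satisfy a strict inequality; here are the lower bounds for $\eta$:
\begin{itemize}
\item $n=4$ (to compare with $-\frac13$): $DS(1,1)$: $-\frac{16}{63}$; $W_1$: $-\frac5{18}$.
\item $n=5$ (to compare with $-\frac29$): $DS(1,2)$: $-\frac{14}{99}$; $W_2$: $-\frac2{15}$; case 4: $-\frac1{11}$.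
\item $n=6$ (to compare with $-\frac16$): $DS(1,3)$: $-\frac4{45}$; $DS(2,2)$: $-\frac5{72}$; $W_3$: $-\frac1{14}$; case 5: $-\frac1{60}$.
\item $n=7$ (to compare with $-\frac2{15}$): $DS(1,4)$: $-\frac{10}{171}$; $DS(2,3)$: $-\frac2{63}$; $W_4$: $-\frac1{27}$.
\item $n=8$ (to compare with $-\frac19$): $DS(1,5)$: $-\frac8{207}$; $DS(2,4)$: $-\frac1{117}$; $W_5$: $-\frac1{66}$.
\item $n\ge9$: only $DS(1,q)$ with $q=6,7,8$, i.e.\ $n=9,10,11$; here $\eta\ge\frac{2(q-9)}{9(4q+3)}\ge-\frac2{81}$, while $-\frac2{3(n-2)}\le-\frac2{27}$.\qedhere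
\end{itemize}
\end{proof}

\begin{corollary}\label{cor:eta}
\textup{(i)} If $n=6$ and $G$ is not a star, then $\eta\ge-\frac1{14}$, except possibly for $DS(1,3)$, where $\eta\ge-\frac4{45}$.
\textup{(ii)} If $n\ge9$, $3\mid n$ and $G$ is not a star, then $\eta\ge0$, except possibly for $DS(1,6)$, where $\eta\ge-\frac2{81}$.
\end{corollary}

\begin{proof}
Read off the list above; $\frac5{72}<\frac1{14}$, and $DS(1,q)$ with $q=6,7,8$ has $3\mid n$ only for $q=6$.
\end{proof}

When $3\mid n$ and $R$ is small, $\eta\ge0$ will not be enough. But small $R$ means many edges, hence a large block, and a large block has a definite surplus.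

\begin{lemma}\label{lem:dense}
If $n=3l\ge9$ and $R<\frac{4n}3$, then $\eta\ge\frac3{32}$.
\end{lemma}

\begin{proof}
Let $m$ be the number of edges and $b$ the largest block order. Non-adjacent vertices have distance at least $2$, so $\frac{4n}3>R\ge\frac1n\mathbf 1^TD\mathbf 1\ge\frac{2n(n-1)-2m}n$, i.e.\ $m>\frac{n(n-3)}3$. Also $m=\sum_B\frac{p(p-1)}2\le\frac{b(n-1)}2$. Hence
\begin{equation}\label{eq:b}
b>\frac{2n(n-3)}{3(n-1)}\ge4.5,\qquad\text{so } b\ge5 .
\end{equation}
In particular $G$ is none of the graphs excepted in Proposition~\ref{prop:eta}, nor $F_6$, nor a graph $\mathrm{Cat}(r_1,\ell,r_2)$. Let $B_0$ be a block of order $b$.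

\emph{No cut vertex:} $\eta=\frac{n(n-5)}{6(n-2)}\ge\frac67$. \emph{One cut vertex:} $\eta>\frac3{20}$ by \eqref{eq:320}.

\emph{At least two cut vertices, $B_0$ pendant at $v$.} Then $L_v\ge\frac23$ and $X_v\ge\frac{c_b(b-2)}6\ge\frac13$. If $v$ lies in at least two inner blocks, there are at least three cut vertices, and \eqref{eq:assign}, \eqref{eq:Hu} give $\eta\ge X_v\ge\frac13$. Otherwise $v$ is an end, and not a bad one. By \eqref{eq:U} with $\kappa=0$, $U_v=\frac{S-2/3}{3C-1}\ge-\frac16$, because $S\ge\frac13$ and $3C-1\ge3L\ge2$. So $G_v\ge\frac16$.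
\begin{itemize}
\item With at least three cut vertices, or with two cut vertices and an inner block of order at least $4$, the other terms have nonnegative sum, and $\eta\ge\frac16$.
\item With two cut vertices $v,u$ and an inner triangle $\{v,u,y\}$: if $u$ is bad, $G_u+g(y)\ge-\tau(2)=-\frac1{298}$ by Lemma~\ref{lem:triangle} (roles of $u$ and $v$ exchanged; $q=2\le3L_v=3C_v-\frac32$ is admissible); if not, $G_u\ge0$ and $g(y)\ge-\frac2{87}$. So $\eta\ge\frac16-\frac2{87}$.
\item With two cut vertices $v,u$ and an inner edge: if $u$ is not bad, $\eta\ge\frac16$. If $u$ is bad, Lemma~\ref{lem:edge}(b) at both vertices, with at least one leaf at $u$ and $3L_v\ge2$, gives $U_v+G_u\ge\frac{2(2-9)}{9(2+3+6)}=-\frac{14}{99}$, so $\eta\ge\frac13-\frac{14}{99}$.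
\end{itemize}
All these bounds exceed $\frac3{32}$.

\emph{$B_0$ inner, with $r$ non-cut vertices.} If $r\ge2$, these vertices have $g(y)\ge\frac1{17}$ by Lemma~\ref{lem:noncut}. They were among the nonnegative terms not used for compensation (Section~\ref{ssec:two}, $p_B\ge4$, and \eqref{eq:assign}), so $\eta\ge\frac2{17}>\frac3{32}$. Let $r\le1$. Each of the $b-r$ cut vertices of $B_0$ separates off at least one vertex outside $B_0$, so $n\ge2b-r\ge2b-1$. With \eqref{eq:b}, $n+1\ge2b>\frac{4n(n-3)}{3(n-1)}$, i.e.\ $n^2-12n+3<0$, so $n=9$. Then $b=5$ and $r=1$, exactly one vertex hangs on each cut vertex, and $G$ is $K_5$ with four pendant edges. Its number of edges is $m=14<18=\frac{n(n-3)}3$, a contradiction.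
\end{proof}

\section{The lower bound for the peaks}\label{sec:lower}

Let $l=\lfloor n/3\rfloor$. For $n=2$ we have $l=0$ and nothing to prove. Let $n\ge3$; then $1\le l\le n-2$, and by \eqref{eq:test} we must show $a_l>a_{l-1}$. Recall $\mu=\frac n3+\eta+\frac1{R-1}$. If $\mu\ge l$, then, since $R\ge n-1$, the criterion \eqref{eq:crit} follows from
\begin{equation}\label{eq:simple}
\mu-l\ \ge\ \frac{l(n-l)}{(n-1)^2}-\frac l{2(n-1)}=\frac{l(n+1-2l)}{2(n-1)^2} .
\end{equation}

\emph{$n=3$.} $(a_0,a_1)$ is $(4,6)$ for $P_3=K_{1,2}$ and $(2,3)$ for $K_3$.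

\emph{$n=4,5$} ($l=1$). By \eqref{eq:ak}, $\frac{a_1}{a_0}=\sum\nu_i-\frac1R>\sum\frac{\nu_i}{1+\nu_i}-\frac1{R-1}=E\ge\frac n3-\frac2{3(n-2)}\ge1$ by Theorem~\ref{thm:trace}.

\emph{$n\ge7$, $3\nmid n$.} By \eqref{eq:E} and Theorem~\ref{thm:trace}, $\mu-l>\frac13-\frac2{15}=\frac15$. Since $l(n+1-2l)\le\frac{(n+1)^2}8$, the right side of \eqref{eq:simple} is at most $\frac{(n+1)^2}{16(n-1)^2}\le\frac19$. So Lemma~\ref{lem:criterion} applies.

It remains to treat $n=3l\ge6$, where rounding gives no slack.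

\emph{$n=3l\ge6$, $G=K_{1,n-1}$.} Let $N=n-2$. For every star, the matrix $D$ has eigenvalue $-2$ with multiplicity $N$ and two further eigenvalues, the zeros of $x^2-2Nx-(N+1)$, so $A=(x+2)^N(N+1+2Nx-x^2)$. Hence $a_k=2^{N-k}b_k$ with $b_k=(N+1)\binom Nk+4N\binom N{k-1}-4\binom N{k-2}$ (binomial coefficients with negative lower entry are $0$), and $a_k-a_{k-1}$ has the sign of
\begin{equation}\label{eq:b2b}
b_k-2b_{k-1}=(N+1)\tbinom Nk+(2N-2)\tbinom N{k-1}-(8N+4)\tbinom N{k-2}+8\tbinom N{k-3} .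
\end{equation}
For $N=3l-2$ and $k=l$ we use $\binom Nl/\binom N{l-1}=\frac{2l-1}l$, $\binom N{l-2}/\binom N{l-1}=\frac{l-1}{2l}$ and $\binom N{l-3}/\binom N{l-2}=\frac{l-2}{2l+1}$ to get
\begin{align*}
\frac{l(b_l-2b_{l-1})}{\binom N{l-1}}&=(6l^2-5l+1)+(6l^2-6l)-(12l^2-18l+6)+\frac{4(l-1)(l-2)}{2l+1}\\
&=7l-5+\frac{4(l-1)(l-2)}{2l+1}>0 .
\end{align*}

\emph{$n=3l\ge6$, $G$ a tree but not a star.} The $n-1$ edges have distance $1$ and all other pairs at least $2$, so $\sum_{\{u,w\}}d(u,w)\ge(n-1)+2\bigl[\binom n2-(n-1)\bigr]=(n-1)^2$, and $R\ge\frac{2(n-1)^2}n\ge\frac{4n}3=2(n-l)$, because $n^2-6n+3\ge0$. By Lemma~\ref{lem:criterion} it suffices that $\mu\ge l$, i.e.\ $\eta+\frac1{R-1}\ge0$. For $n\ge9$, Corollary~\ref{cor:eta} gives $\eta\ge0$, or $G=DS(1,6)$, where $R\le21$ (the largest row sum, at the single leaf: $1+2+6\cdot3$) and $\eta\ge-\frac2{81}>-\frac1{20}$. For $n=6$: if $G=DS(1,3)$, then $R\le1+2+3\cdot3=12$ and $\frac1{11}>\frac4{45}$; otherwise $\eta\ge-\frac1{14}$ and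 $R\le1+2+3+4+5=15$.

\emph{$n=6$, $G$ not a tree.} Then $\eta\ge-\frac1{14}$ by Corollary~\ref{cor:eta}. No vertex has eccentricity $5$, as $G$ would then be a path; so row sums are at most $1+2+3+4+4=14$, $R\le14$ and $\mu=2+\eta+\frac1{R-1}>2$. Using $\mu-2\ge-\frac1{14}+\frac1R$, $\mu\ge2$ and $R\ge5$,
\[
R\Bigl[\mu-2+\frac\mu{10}\Bigr]\ge1+R\Bigl(\frac15-\frac1{14}\Bigr)\ge1+\frac{45}{70}>\frac85 ,
\]
which is \eqref{eq:crit} for $n=6$, $l=2$.

\emph{$n=3l\ge9$, $G$ not a tree.} By Corollary~\ref{cor:eta}, $\eta\ge0$, so $\mu>l$. If $R\ge\frac{4n}3=2(n-l)$, apply Lemma~\ref{lem:criterion}. If $R<\frac{4n}3$, then Lemma~\ref{lem:dense} gives $\mu-l>\eta\ge\frac3{32}$. The right side of \eqref{eq:simple} is $\frac{l(l+1)}{2(3l-1)^2}$, which equals $\frac3{32}$ at $l=3$ and decreases in $l$: its logarithmic derivative has the sign of $(2l+1)(3l-1)-6l(l+1)=-5l-1$. So \eqref{eq:simple} holds and Lemma~\ref{lem:criterion} applies.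

Together with Proposition~\ref{prop:upper} this proves Theorem~\ref{thm:main}. \hfill$\square$

\section{Sharpness}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
For $n=2$ the sequence has one term. Let $n\ge3$.

\emph{Stars.} Let $l=\lfloor n/3\rfloor$. By Section~\ref{sec:lower}, $a_l>a_{l-1}$. For $n=3$, $l=1$ is the last index. Let $n\ge4$; then $l+1\le n-2$, and by log-concavity it suffices that $a_{l+1}<a_l$. We divide \eqref{eq:b2b} with $k=l+1$, $N=n-2$ by $\binom Nl$, using $\binom N{l+1}/\binom Nl=\frac{N-l}{l+1}$, $\binom N{l-1}/\binom Nl=\frac l{N-l+1}$ and $\binom N{l-2}/\binom N{l-1}=\frac{l-1}{N-l+2}$, and check that the result is negative.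
\begin{itemize}
\item $n=3l+2$, $N=3l$: the result is $(3l+1)\frac{2l}{l+1}+(6l-2)-(24l+4)\frac l{2l+1}+\frac{4l(l-1)}{(2l+1)(l+1)}$. Multiplied by $(l+1)(2l+1)$ it becomes
\[
(12l^3+10l^2+2l)+(12l^3+14l^2-2)-(24l^3+28l^2+4l)+(4l^2-4l)=-6l-2<0 .
\]
\item $n=3l+1$, $N=3l-1$: $\frac{3l(2l-1)}{l+1}+(6l-4)-(12l-2)+\frac{4(l-1)}{2l+1}$. Since $\frac{3l(2l-1)}{l+1}=6l-9+\frac9{l+1}$ and the last term is less than $2$, this is less than $-9+\frac9{l+1}<0$.
\item $n=3l\ge6$, $N=3l-2$: $\frac{(3l-1)(2l-2)}{l+1}+(6l-6)-12l+\frac{4(l-1)}{2l-1}$. Since the first term is $6l-14+\frac{16}{l+1}$ and the last is less than $2$, this is less than $-18+\frac{16}{l+1}<0$.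
\end{itemize}
So the unique peak is $\lfloor n/3\rfloor$.

\emph{Complete graphs.} From $A=(n-1-x)(1+x)^{n-1}$ we get $a_k=(n-1)\binom{n-1}k-\binom{n-1}{k-1}$. Let $m=\lfloor\frac{n-1}2\rfloor\ge1$. Then
\[
a_m-a_{m-1}=(n-1)\Bigl[\tbinom{n-1}m-\tbinom{n-1}{m-1}\Bigr]-\Bigl[\tbinom{n-1}{m-1}-\tbinom{n-1}{m-2}\Bigr].
\]
If $n-1=2m$, the first term is $\frac{2m}{m+1}\binom{2m}m\ge\binom{2m}m$. If $n-1=2m+1$, it is $\frac{2(2m+1)}{m+2}\binom{2m+1}m\ge\binom{2m+1}m$. The subtracted bracket is at most $\binom{n-1}{m-1}<\binom{n-1}m$. Hence $a_m>a_{m-1}$, all peaks are at least $m$ by \eqref{eq:test}, and at most $m$ by Proposition~\ref{prop:upper}.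
\end{proof}

\begin{thebibliography}{9}
\bibitem{ABHKK}
Aida Abiad, Boris Brimkov, Sakander Hayat, Antonina P. Khramova, Jack H. Koolen,
\emph{Extending a conjecture of Graham and Lov\'asz on the distance characteristic polynomial},
arXiv:2206.07561 (2022).
\end{thebibliography}

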